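\title{A quantitative Duffin--Schaeffer inequality for formal Laurent series}

\begin{abstract}
Let $\mathbb F$ be a finite field with $q$ elements. For a function $\Psi\ge0$ on $\mathbb F[X]$ and a monic polynomial $Q$, let $\mathcal E_Q(\Psi)$ be the set of Laurent series of negative degree that lie within $\Psi(Q)/|Q|$ of a reduced fraction with denominator $Q$. We prove a conjecture of Li: the Haar measure of $\bigcup_Q\mathcal E_Q(\Psi)^d$ is at least $C\min\{\sum_Q(\Psi(Q)\Phi(Q)/|Q|)^d,1\}$, where $\Phi$ is the polynomial totient function. The constant $C$ depends on $d$ only. We also show that the measure is asymptotic to the union bound when that bound is small, and that $\limsup_Q\mathcal E_Q(\Psi)^d$ has measure $0$ or $1$ according as the series converges or diverges. The proof is a second moment argument. It combines a sieve bound for the overlap of two sets with a bilinear estimate for pairs of polynomials with a large greatest common divisor, and it is self-contained.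
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The setting}
Let $\mathbb F$ be a finite field with $q$ elements and let $\mathbb K=\mathbb F((X^{-1}))$ be the field of formal series $f=\sum_{k\le n}f_kX^k$ with $f_k\in\mathbb F$. The degree $\deg f$ is the largest $k$ with $f_k\ne0$, with $\deg0=-\infty$, and $|f|=q^{\deg f}$. This absolute value is multiplicative and ultrametric: $|f+g|\le\max(|f|,|g|)$. Every $f\in\mathbb K$ is uniquely a polynomial plus an element of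
\[
\mathbb L=\{f\in\mathbb K:\deg f<0\},
\]
so $\mathbb L$ plays the part of the unit interval. Let $\nu$ be the Haar measure on $\mathbb K$ with $\nu(\mathbb L)=1$; on $\mathbb L$ it makes the coefficients $f_{-1},f_{-2},\dots$ independent and uniformly distributed in $\mathbb F$. Let $\nu_d$ be the $d$-fold product of $\nu$, where $d\ge1$.

A ball always means an open ball $\{f:|f-x|<r\}$. If $x\in\mathbb L$ and $r=q^{-n}\le1$, this ball consists of the $f\in\mathbb L$ whose first $n$ coefficients agree with those of $x$. It therefore lies in $\mathbb L$, has measure $r$, and has each of its points as a center. Two such balls of radii $r\le r'$ meet if and only if their centers are at distance less than $r'$, and then the smaller lies in the larger.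

The letters $Q,R,v,w$ denote monic polynomials, and $p$ denotes a monic irreducible polynomial, which we call a prime. Let $\Phi(Q)$ be the number of $P\in\mathbb F[X]$ with $\deg P<\deg Q$ and $(P,Q)=1$; thus $\Phi(1)=1$, from $P=0$. For a function $\Psi:\mathbb F[X]\to[0,\infty)$ put
\[
\mathcal E_Q(\Psi)=\bigcup_{\substack{\deg P<\deg Q\\ (P,Q)=1}}\Bigl\{f\in\mathbb L:\Bigl|f-\frac PQ\Bigr|<\frac{\Psi(Q)}{|Q|}\Bigr\},
\qquad
\mathcal U(\Psi)=\bigcup_{Q}\mathcal E_Q(\Psi)^d,
\]
\[
\mu_\Psi(Q)=\frac{\Psi(Q)\Phi(Q)}{|Q|},\qquad S(\Psi)=\sum_Q\mu_\Psi(Q)^d\in[0,\infty].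
\]
A point of $\mathbb L^d$ lies in $\mathcal U(\Psi)$ when, for some $Q$, each of its coordinates is within $\Psi(Q)/|Q|$ of a reduced fraction with denominator $Q$. Li \cite{Li} conjectured that there is a constant $C>0$, depending only on $d$ and $q$, such that
\begin{equation}\label{eq:conj}
\nu_d(\mathcal U(\Psi))\ge C\min\{S(\Psi),1\}\qquad\text{for every }\Psi\ge0 .
\end{equation}

\subsection{What to expect}
Since $|\cdot|$ takes values in $q^{\mathbb Z}\cup\{0\}$, only a rounded version of $\Psi$ matters. Put $\widetilde\Psi(Q)=q^n$ if $q^{n-1}<\Psi(Q)\le q^n$, and $\widetilde\Psi(Q)=0$ if $\Psi(Q)=0$. In the first case $q^k<\Psi(Q)$ holds exactly when $k<n$, so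
\[
\mathcal E_Q(\Psi)=\mathcal E_Q(\widetilde\Psi),\qquad \Psi\le\widetilde\Psi\le q\Psi .
\]
We call $\Psi$ \emph{rounded} if $\Psi=\widetilde\Psi$. The set $\mathcal E_Q(\Psi)$ is covered by $\Phi(Q)$ balls of radius $\widetilde\Psi(Q)/|Q|$, each meeting $\mathbb L$ in measure at most its radius. Hence
\begin{equation}\label{eq:union}
\nu(\mathcal E_Q(\Psi))\le\mu_{\widetilde\Psi}(Q),
\end{equation}
with equality when $\widetilde\Psi(Q)\le1$, because distinct fractions with denominator $Q$ are at distance at least $1/|Q|$ and the balls are then disjoint.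

For rounded $\Psi$, then, $\min\{S(\Psi),1\}$ is the union bound for $\nu_d(\mathcal U(\Psi))$, and \eqref{eq:conj} says that the union bound is never off by more than a constant factor. This is what independence would give: independent events of probabilities $x_Q$ with $\sum x_Q=S$ have a union of probability $1-\prod(1-x_Q)\ge1-e^{-S}\ge(1-e^{-1})\min\{S,1\}$. But $\Psi$ is arbitrary, so its support may be chosen to make the fractions as arithmetically dependent as possible. The next example shows that the condition $(P,Q)=1$ cannot be dropped; it returns in Section~\ref{sec:gcd}.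

\begin{example}\label{ex:divisors}
Let $d=1$, let $c$ be monic and squarefree, and let $\varepsilon\le 1$ be a power of $q$. Put $\Psi(Q)=\varepsilon|Q|/|c|$ for $Q\mid c$ and $\Psi(Q)=0$ otherwise. All balls have radius $\varepsilon/|c|$, and their centers are the $|c|$ fractions $A/c$ with $\deg A<\deg c$, each written once in lowest terms. The balls are disjoint, so $\nu(\mathcal U(\Psi))=\varepsilon=S(\Psi)$. If non-reduced fractions were allowed, the union would be the same, but the union bound would become $\sum_{Q\mid c}|Q|\cdot\varepsilon/|c|=\varepsilon\prod_{p\mid c}(1+1/|p|)$. The ratio of this to $\varepsilon$ is unbounded as $c$ varies: $\sum_p1/|p|$ diverges, because $\prod_p(1-1/|p|)^{-1}=\sum_Q1/|Q|=\sum_{m\ge0}1$.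
\end{example}

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $d\ge1$ there is a constant $C=C(d)>0$ such that $\nu_d(\mathcal U(\Psi))\ge C\min\{S(\Psi),1\}$ for all $q$ and all $\Psi\ge0$.
\end{theorem}

Thus the conjecture holds, with a constant independent of the field. When the sum is small the union bound is asymptotically exact.

\begin{theorem}\label{thm:sharp}
Let $\widetilde S=S(\widetilde\Psi)$, so that $S(\Psi)\le\widetilde S\le q^dS(\Psi)$. Then $\nu_d(\mathcal U(\Psi))\le\min\{\widetilde S,1\}$, and there is a constant $C'(d)$ such that, if $\widetilde S\le1$,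
\[
\nu_d(\mathcal U(\Psi))\ge\widetilde S\bigl(1-C'(d)\,\widetilde S^{\min(1/2,1/d)}\bigr).
\]
So $\nu_d(\mathcal U(\Psi))\sim\widetilde S$ as $\widetilde S\to0$, uniformly in $q$ and $\Psi$. In particular no constant $C>1$ is admissible in \eqref{eq:conj}, and constants arbitrarily close to $1$ are admissible when $\widetilde S$ is small.
\end{theorem}

Here $\widetilde S$ cannot be replaced by $S(\Psi)$: if $\Psi$ is supported on $Q=1$ and $0<\Psi(1)\le1$, then $\nu_d(\mathcal U(\Psi))=\widetilde\Psi(1)^d$, and the ratio of this to $S(\Psi)=\Psi(1)^d$ can be any number in $[1,q^d)$. Finally, let $\limsup_Q\mathcal E_Q(\Psi)^d$ be the set of points that lie in $\mathcal E_Q(\Psi)^d$ for infinitely many $Q$.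

\begin{theorem}\label{thm:zeroone}
The set $\limsup_Q\mathcal E_Q(\Psi)^d$ has measure $1$ if $S(\Psi)=\infty$ and measure $0$ if $S(\Psi)<\infty$.
\end{theorem}

\subsection{The method}
Let $N_Q(f)$ count the balls of $\mathcal E_Q(\Psi)$ that contain $f$, and let $N(f_1,\dots,f_d)=\sum_Q\prod_iN_Q(f_i)$. Then $\mathcal U(\Psi)=\{N>0\}$, and the Cauchy--Schwarz inequality gives
\begin{equation}\label{eq:CS}
\nu_d(N>0)\ge\frac{(\int N)^2}{\int N^2}.
\end{equation}
After simple reductions $\int N=S$, so everything rests on the bound $\int N^2\le C(S+S^2)$. It would follow at once from $\int N_QN_R\le C\mu_\Psi(Q)\mu_\Psi(R)$ for $Q\ne R$, but this is false (Example~\ref{ex:coprime}). The true bound, proved in Section~\ref{sec:overlap}, carries an extra factor: a product over the large primes that divide $Q$ and $R$ to different powers. Section~\ref{sec:gcd}, the core of the paper, shows that the pairs for which this factor is large have a very small total weight. That estimate is in the spirit of the work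 of Koukoulopoulos--Maynard and of Hauke--Vazquez Saez--Walker, but it is proved here from scratch. Section~\ref{sec:moment} deduces Theorems~\ref{thm:main} and~\ref{thm:sharp}, and Section~\ref{sec:zeroone} adds the ergodic argument needed for Theorem~\ref{thm:zeroone}. The constants $C_1,C_2,C_3,P_0,P_1$ are absolute, and $C_4,C_5$ depend on $d$ only.

\section{Primes and the totient function}\label{sec:primes}

Write $\operatorname{ord}_p$ for the exponent of $p$ in a polynomial. There are $|Q|$ residue classes modulo $Q$ and $q^m$ monic polynomials of degree $m$. As for integers, the Chinese remainder theorem makes $\Phi$ multiplicative, and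
\begin{equation}\label{eq:totient}
\Phi(Q)=|Q|\prod_{p\mid Q}\Bigl(1-\frac1{|p|}\Bigr),\qquad\sum_{u\mid Q}\Phi(u)=|Q|,
\end{equation}
the sum being over monic divisors. Let $\pi(k)$ be the number of primes of degree $k$. Since $X^{q^n}-X$ is the product of the primes whose degree divides $n$,
\begin{equation}\label{eq:pnt}
\sum_{k\mid n}k\,\pi(k)=q^n,\qquad\text{so}\qquad \pi(k)\le q^k/k .
\end{equation}
For $0\le u\le\frac12$ we use $(1-u)^{-1}\le1+2u$ and $-\log(1-u)\le u+\frac{u^2}{2(1-u)}\le u+u^2\le2u$.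

\begin{lemma}\label{lem:primes}
Let $k\ge1$ and $0\le m<H$ be integers and let $y\ge1$. Then:
\begin{enumerate}
\item[(i)] $\sum_{\deg p=k}|p|^{-1}\le1/k$ and $\sum_p|p|^{-2}\le1$;
\item[(ii)] $\sum_{|p|>y}|p|^{-2}\le2/y$, \ $\sum_{|p|>y}|p|^{-3/2}\le4y^{-1/2}$, \ $\#\{p:|p|\le y\}\le2y$;
\item[(iii)] $\prod_{m<\deg p\le H}(1-1/|p|)^{-1}\le e^2H/(m+1)$;
\item[(iv)] $\Phi(Q)\ge\frac12|Q|^{1/2}$ for every monic $Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
The first bound in (i) is \eqref{eq:pnt}. With $\pi(k)\le q^k$, the remaining sums in (i) and (ii) are at most $\sum_{k\ge1}q^{-k}$, $\sum_{q^k>y}q^{-k}$, $\sum_{q^k>y}q^{-k/2}$ and $\sum_{q^k\le y}q^k$. These are geometric series, and $q\ge2$ gives the bounds $1$, $2/y$, $(1-2^{-1/2})^{-1}y^{-1/2}$ and $2y$. By (i), the logarithm of the product in (iii) is at most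
\[
\sum_{m<k\le H}\frac1k+\sum_p\frac1{|p|^2}\le\Bigl(\frac1{m+1}+\log\frac H{m+1}\Bigr)+1\le 2+\log\frac H{m+1}.
\]
For (iv), $\Phi(p^a)=|p|^{a-1}(|p|-1)$. If $|p|\ge3$ then $|p|-1\ge|p|^{1/2}$, so $\Phi(p^a)\ge|p|^{a-1/2}\ge|p|^{a/2}$. If $|p|=2$ then $\Phi(p^a)=2^{a-1}\ge2^{a/2}$ for $a\ge2$, while $\Phi(p)=2^{-1/2}|p|^{1/2}$. At most two primes have $|p|=2$, namely $X$ and $X+1$ when $q=2$, so at most a factor $(2^{-1/2})^2$ is lost.
\end{proof}

\section{The overlap of two denominators}\label{sec:overlap}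

For monic $v,w$, a function $\psi\ge0$ on monic polynomials and $t\ge1$, define
\[
\operatorname{Sep}(v,w)=\{p:\operatorname{ord}_pv\ne\operatorname{ord}_pw\},\qquad
L_t(v,w)=\sum_{\substack{p\in\operatorname{Sep}(v,w)\\ |p|>t}}\frac1{|p|},
\]
\[
D_\psi(v,w)=\frac{\max(|w|\psi(v),|v|\psi(w))}{|\gcd(v,w)|}.
\]
The primes in $\operatorname{Sep}(v,w)$ are said to \emph{separate} $v$ and $w$; the set is empty only if $v=w$.

In this section $\Psi$ is rounded, and $Q,R$ satisfy $0<\Psi(Q)\le|Q|$ and $0<\Psi(R)\le|R|$. Write $\delta_Q=\Psi(Q)/|Q|\le1$, $\mu_Q=\mu_\Psi(Q)=\delta_Q\Phi(Q)$, and, for $f\in\mathbb L$,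
\[
N_Q(f)=\#\{P:\deg P<\deg Q,\ (P,Q)=1,\ |f-P/Q|<\delta_Q\}.
\]
The two hypotheses make each ball lie in $\mathbb L$ with measure $\delta_Q$, so $\int_{\mathbb L}N_Q=\mu_Q$. They also make $D=D_\Psi(Q,R)$ a power of $q$.

\begin{proposition}\label{prop:overlap}
Let $C_1=4e^6$.
\begin{enumerate}
\item[(a)] If $Q\ne R$ and $D\le1$, then $\int N_QN_R=0$.
\item[(b)] If $Q\ne R$ and $D>1$, then
\[
\int N_QN_R\le C_1\mu_Q\mu_R\prod_{\substack{p\in\operatorname{Sep}(Q,R)\\|p|>D}}\Bigl(1-\frac1{|p|}\Bigr)^{-1}\le C_1\mu_Q\mu_R\exp\bigl(2L_D(Q,R)\bigr).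
\]
\item[(c)] $\int N_Q^2\le\mu_Q+C_1\mu_Q^2$.
\end{enumerate}
\end{proposition}

\subsection{Reduction to a congruence}
Let $G=\gcd(Q,R)$, $\Lambda=QR/G$, $\delta=\min(\delta_Q,\delta_R)$ and $\Delta=\max(\delta_Q,\delta_R)$, so that $D=\Delta|\Lambda|$. The balls around $A/Q$ and $B/R$ meet if and only if $|A/Q-B/R|<\Delta$, and then their intersection has measure $\delta$. Now
\[
\frac AQ-\frac BR=\frac h\Lambda,\qquad h=A\,\frac RG-B\,\frac QG,
\]
so the balls meet if and only if $|h|<D$. This is the meaning of $D$: it is the size of the range of possible differences $h$. Always $|h|<|\Lambda|$, and $D\le|\Lambda|$ because $\Delta\le1$, so $h$ is determined by its class modulo $\Lambda$. Therefore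
\begin{equation}\label{eq:overlapcount}
\int N_QN_R=\delta\sum_{|h|<D}r(h),
\end{equation}
where $r(h)$ is the number of pairs of units $A\bmod Q$, $B\bmod R$ with $A\frac RG-B\frac QG\equiv h\pmod\Lambda$.

\begin{example}\label{ex:coprime}
Let $Q\ne R$ be coprime and $D=q$, so that $h$ runs over $\mathbb F$. The congruence forces $A\equiv hR^{-1}\pmod Q$ and $B\equiv-hQ^{-1}\pmod R$. Hence $r(h)=1$ for $h\in\mathbb F^*$ and $r(0)=0$, and $\int N_QN_R=(q-1)\delta$. Since $\mu_Q\mu_R=\delta\Delta\Phi(Q)\Phi(R)$ and $\Delta=q/|QR|$,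
\[
\frac{\int N_QN_R}{\mu_Q\mu_R}=\Bigl(1-\frac1q\Bigr)\prod_{p\mid QR}\Bigl(1-\frac1{|p|}\Bigr)^{-1},
\]
which is unbounded. The cause is visible. A pair of units requires $h$ coprime to $QR$. Over a long range of $h$ this condition would remove all but a proportion $\prod_{p\mid QR}(1-1/|p|)$ of the values and cancel the product. But a prime with $|p|>D$ divides no nonzero $h$ with $|h|<D$, so it removes nothing, and its factor survives. This is the product in Proposition~\ref{prop:overlap}(b).
\end{example}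

\begin{lemma}\label{lem:local}
For a prime $p$ let $F(p)=0$ if $p\in\operatorname{Sep}(Q,R)$, $F(p)=(1-1/|p|)^{-1}$ if $\operatorname{ord}_pQ=\operatorname{ord}_pR\ge1$, and $F(p)=1$ if $p\nmid QR$. For $h\ne0$ let $F(h)=\prod_{p\mid h}F(p)$. Then for $h\neq0$
\begin{equation}\label{eq:rh}
r(h)\le\frac{\Phi(Q)\Phi(R)}{|\Lambda|}\prod_{p\in\operatorname{Sep}(Q,R)}\Bigl(1-\frac1{|p|}\Bigr)^{-1}F(h).
\end{equation}
Moreover $r(0)=0$ if $Q\ne R$, and $r(0)=\Phi(Q)$ if $Q=R$.
\end{lemma}

\begin{proof}
Let $p\mid\Lambda$, $a=\operatorname{ord}_pQ$, $b=\operatorname{ord}_pR$; then $\operatorname{ord}_p\Lambda=\max(a,b)$. The class of $A\frac RG-B\frac QG$ modulo $p^{\max(a,b)}$ depends only on $A\bmod p^a$ and $B\bmod p^b$, so by the Chinese remainder theorem $r(h)=\prod_{p\mid\Lambda}r_p(h)$, where $r_p(h)$ counts pairs of units $A\bmod p^a$, $B\bmod p^b$ solving the congruence modulo $p^{\max(a,b)}$. (Modulo $p^0=1$ there is one class, which counts as a unit.)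

Suppose $a>b$. Then $p\nmid R/G$ and $p\mid Q/G$. Each of the $\Phi(p^b)$ units $B$ determines $A\equiv(h+BQ/G)(R/G)^{-1}\pmod{p^a}$, and $A$ is a unit if and only if $p\nmid h$. So
\[
r_p(h)=\Phi(p^b)1_{p\nmid h}=\frac{\Phi(p^a)\Phi(p^b)}{|p|^{\max(a,b)}}\Bigl(1-\frac1{|p|}\Bigr)^{-1}1_{p\nmid h},
\]
and exchanging the roles of $Q$ and $R$ gives the same final expression for $a<b$.

Suppose $a=b\ge1$. Then $Q/G$ and $R/G$ are units at $p$, and $A$ determines $B\equiv(AR/G-h)(Q/G)^{-1}\pmod{p^a}$, which is a unit if and only if $AR/G\not\equiv h\pmod p$. If $p\mid h$, every unit $A$ works and $r_p(h)=\Phi(p^a)=\Phi(p^a)^2|p|^{-a}(1-1/|p|)^{-1}$. If $p\nmid h$, then $A$ must avoid two classes modulo $p$, and $r_p(h)=|p|^a(1-2/|p|)\le|p|^a(1-1/|p|)^2=\Phi(p^a)^2|p|^{-a}$.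

The product of these bounds is \eqref{eq:rh}. If $Q\ne R$, some prime separates $Q$ and $R$ and divides $0$, so $r(0)=0$. If $Q=R$, then $h=0$ means $A=B$.
\end{proof}

\subsection{A sieve bound}
It remains to average $F(h)$ over $|h|<D$. The next lemma recovers the saving $1-1/|p|$ for each prime where $F$ vanishes, as long as $\deg p\le\deg h$.

\begin{lemma}\label{lem:sieve}
Let $0\le F(p)\le1+2/|p|$ for all primes $p$, let $F(h)=\prod_{p\mid h}F(p)$, and let $\mathcal Z$ be a set of primes on which $F$ vanishes. For every $m\ge0$,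
\[
\sum_{\substack{h\text{ monic}\\ \deg h=m}}F(h)\le2e^4q^m\prod_{\substack{p\in\mathcal Z\\ \deg p\le m}}\Bigl(1-\frac1{|p|}\Bigr).
\]
\end{lemma}

\begin{proof}
For $m=0$ the left side is $1$. Let $m\ge1$. The device is to weight $h$ by its degree, which turns the sum over one degree into a sum that an Euler product dominates. We have $\deg h=\sum_{p^k\mid h,\,k\ge1}\deg p$, and $F(gp^k)\le2F(g)$, because $F(gp^k)$ equals $F(g)$ or $F(g)F(p)$ and $F(p)\le2$. By \eqref{eq:pnt}, the sum of $\deg p$ over the pairs $(p,k)$ with $k\deg p=j$ is $q^j$. Hence, with $g$ monic,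
\[
m\sum_{\deg h=m}F(h)\le2\sum_{\deg g<m}F(g)\,q^{m-\deg g}=2q^m\sum_{\deg g<m}\frac{F(g)}{|g|}\le2q^m\prod_{\deg p\le m}\Bigl(1+\frac{F(p)}{|p|-1}\Bigr).
\]
Put $u=1/|p|$. For $p\notin\mathcal Z$ the factor is at most $1+(1+2u)\frac u{1-u}=\frac{1+2u^2}{1-u}$, and for $p\in\mathcal Z$ it is $1=\frac{1-u}{1-u}$. By Lemma~\ref{lem:primes}, $\prod_p(1+2|p|^{-2})\le e^2$ and $\prod_{\deg p\le m}(1-1/|p|)^{-1}\le e^2m$. Divide by $m$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:overlap}]
If $D\le1$, only $h=0$ occurs in \eqref{eq:overlapcount}. By Lemma~\ref{lem:local} this term is $0$ if $Q\ne R$, which is (a), and $\delta_Q\Phi(Q)=\mu_Q$ if $Q=R$.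

Let $D=q^H$ with $H\ge1$, and $\mathcal Z=\operatorname{Sep}(Q,R)$. The function $F$ of Lemma~\ref{lem:local} satisfies the hypotheses of Lemma~\ref{lem:sieve} and is unchanged when $h$ is multiplied by an element of $\mathbb F^*$. For $\deg h=m<H$, Lemma~\ref{lem:sieve} saves only the primes of degree at most $m$; by Lemma~\ref{lem:primes}(iii) the missing primes of degree in $(m,H]$ cost at most $e^2H/(m+1)$. With $l=H-m\ge1$ we have $H=m+l\le l(m+1)$, so the cost is at most $e^2l$, and small degrees are exponentially rare: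
\[
\sum_{0<|h|<D}F(h)\le(q-1)\sum_{l\ge1}2e^6\,l\,q^{H-l}\prod_{\substack{p\in\mathcal Z\\|p|\le D}}\Bigl(1-\frac1{|p|}\Bigr)\le4e^6D\prod_{\substack{p\in\mathcal Z\\|p|\le D}}\Bigl(1-\frac1{|p|}\Bigr),
\]
since $(q-1)\sum_{l\ge1}lq^{-l}=q/(q-1)\le2$. Insert this in \eqref{eq:rh} and use $\delta D/|\Lambda|=\delta\Delta=\delta_Q\delta_R$. The terms $h\ne0$ of \eqref{eq:overlapcount} thus contribute at most $C_1\mu_Q\mu_R\prod_{p\in\mathcal Z,|p|>D}(1-1/|p|)^{-1}$. This is the first bound in (b), and $-\log(1-u)\le2u$ gives the second. For $Q=R$ the set $\mathcal Z$ is empty, and adding the term $h=0$ gives (c).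
\end{proof}

\section{The bilinear gcd estimate}\label{sec:gcd}

Proposition~\ref{prop:overlap}(b) is good enough when $L_D(Q,R)<1$. The remaining pairs have, for some $t$, both $D\le t$ and $L_t\ge1$: the first condition says that the gcd is large compared with the weights, and the second that more than $t$ primes of norm above $t$ separate the pair. These two conditions rarely hold together.

\begin{proposition}\label{prop:gcd}
There is an absolute constant $C_2$ such that, for every finitely supported $\psi\ge0$ on monic polynomials and every $t\ge1$,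
\[
\sum_{\substack{D_\psi(v,w)\le t\\ L_t(v,w)\ge1}}\mu_\psi(v)\mu_\psi(w)\le C_2\,t^{1/2}e^{-t/2}m_\psi^{3/2},\qquad m_\psi=\sum_v\mu_\psi(v).
\]
\end{proposition}

The trivial bound is $m_\psi^2$. The decay in $t$ is what will absorb the factor $\exp(2L_D)$, and the exponent $3/2$ is harmless in a second moment because $m^{3/2}\le m+m^2$.

Replacing $\psi$ by $\psi/t$ turns $D_\psi\le t$ into $D_\psi\le 1$, divides the left side by $t^2$ and divides $m_\psi^{3/2}$ by $t^{3/2}$. So it suffices to prove the following. Let $V$ be the support of $\psi$ and write $\mu=\mu_\psi$, $\mu(V')=\sum_{v\in V'}\mu(v)$ for $V'\subset V$, and $\mu(E')=\sum_{(v,w)\in E'}\mu(v)\mu(w)$ for $E'\subset V\times V$. If $E\subset V\times V$ is a nonempty set of pairs with $D_\psi\le1$ and $L_t\ge1$, then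
\begin{equation}\label{eq:goal}
\mu(E)\le C_2\,e^{-t/2}\mu(V)^{3/2}.
\end{equation}
Elements of $E$ are called edges. The condition $D_\psi(v,w)\le 1$ reads
\begin{equation}\label{eq:D1}
\psi(v)\le\frac{|\gcd(v,w)|}{|w|},\qquad\psi(w)\le\frac{|\gcd(v,w)|}{|v|}.
\end{equation}

\subsection{Two models}\label{sub:models}
There are two different reasons for \eqref{eq:goal}, and each is visible in a small case.

\emph{Primes that separate every edge in the same way.} Let $V'\subset V$ consist of multiples of a fixed monic $a$, all of degree $m$, let $W'\subset V$ consist of polynomials of degree $n$, and suppose that all pairs in $V'\times W'$ are coprime and satisfy \eqref{eq:D1}. Then $\psi(v)\le q^{-n}$ and $\psi(w)\le q^{-m}$, while $\#V'\le q^m/|a|$ and $\#W'\le q^n$. With $x=\mu(V')$ and $y=\mu(W')$ we get $x\le q^{m-n}/|a|$ and $y\le q^{n-m}$, so $xy\le1/|a|$ and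
\[
xy=(xy)^{1/4}(xy)^{3/4}\le|a|^{-1/4}(xy)^{3/4}.
\]
Every prime that separates all the pairs in a fixed way gains a factor $|p|^{-1/4}$ by plain counting.

\emph{Primes that rarely separate.} Take Example~\ref{ex:divisors} with $\varepsilon=1$: $V$ is the set of divisors of a squarefree $c$ and $\psi(v)=|v|/|c|$. All pairs have $D_\psi(v,w)=|\operatorname{lcm}(v,w)|/|c|\le1$, and $\mu(v)=\Phi(v)/|c|$ is the probability measure under which the events $p\nmid v$, for $p\mid c$, are independent with probabilities $1/|p|$. Counting gains nothing here. But a given $p$ separates a random pair with probability at most $2/|p|$, so the mean of $L_t$ is at most $\sum_{|p|>t}2|p|^{-2}\le4/t$, and $L_t\ge1$ is atypical.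

The proof passes to a part of $E$ on which every prime is of one of two kinds: either its exponents in $v$ and $w$ are fixed, or it separates with probability $O(1/|p|)$. Primes of the second kind cannot account for $L_t\ge1$, so many primes of the first kind separate, and each of them yields a gain.

\subsection{Counting in the structured case}
The first lemma contains both models: the first corresponds to $J=|a|$ and $c=1$ below, and the second to $\mathcal T=\emptyset$.

\begin{lemma}\label{lem:count}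
Let $\mathcal P$ be a finite set of primes containing every prime factor of every element of $V$. Let $\mathcal T\subset\mathcal P$, let $i_p,j_p\ge0$ for $p\in\mathcal T$ and $k_p\ge0$ for $p\in\mathcal P\setminus\mathcal T$ be integers, and put $J=\prod_{p\in\mathcal T}|p|^{|i_p-j_p|}$. Let $V',W'\subset V$ satisfy $\operatorname{ord}_pv=i_p$ and $\operatorname{ord}_pw=j_p$ for all $v\in V'$, $w\in W'$, $p\in\mathcal T$. Let $E^*\subset V'\times W'$ be a set of pairs with $D_\psi(v,w)\le1$ such that
\begin{equation}\label{eq:oneside}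
\text{for every }p\in\mathcal P\setminus\mathcal T:\quad\operatorname{ord}_pv=k_p\ \text{ or }\ \operatorname{ord}_pw=k_p .
\end{equation}
Then $\mu(E^*)\le12\,J^{-1/2}\bigl(\mu(V')\mu(W')\bigr)^{1/2}$.
\end{lemma}

\begin{proof}
Let $c=\prod_{p\in\mathcal P\setminus\mathcal T}p^{k_p}$, and measure each $v\in V'\cup W'$ against $c$:
\[
v^+=\prod_{p\in\mathcal P\setminus\mathcal T}p^{\max(\operatorname{ord}_pv-k_p,0)},\qquad v^-=\prod_{p\in\mathcal P\setminus\mathcal T}p^{\max(k_p-\operatorname{ord}_pv,0)}.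
\]
Then $v^-\mid c$, and an element of $V'$ (or of $W'$) is determined by the pair $(v^+,v^-)$. Put $J^+=\prod_{p\in\mathcal T}|p|^{\max(j_p-i_p,0)}$ and $J^-=\prod_{p\in\mathcal T}|p|^{\max(i_p-j_p,0)}$, so $J=J^+J^-$.

Let $(v,w)\in E^*$. The exponent of $p$ in $w/\gcd(v,w)$ is $\max(\operatorname{ord}_pw-\operatorname{ord}_pv,0)$. For $p\in\mathcal T$ this is $\max(j_p-i_p,0)$. For $p\notin\mathcal T$ with $\operatorname{ord}_pv=k_p$ it is $\operatorname{ord}_pw^+$, and $p\nmid v^-$; with $\operatorname{ord}_pw=k_p$ it is $\operatorname{ord}_pv^-$, and $p\nmid w^+$. So \eqref{eq:oneside} gives $|w|/|\gcd(v,w)|=J^+|w^+||v^-|$ and, with the roles exchanged, $|v|/|\gcd(v,w)|=J^-|v^+||w^-|$. By \eqref{eq:D1},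
\begin{equation}\label{eq:psibound}
\psi(v)\le\frac1{J^+|w^+||v^-|},\qquad\psi(w)\le\frac1{J^-|v^+||w^-|}.
\end{equation}

The bound on $\psi(v)$ depends on the neighbor $w$, and the best bound comes from the neighbor with the largest $w^+$. We therefore sort the vertices by that degree as well as by their own. For $m,n\ge0$ let $A_{m,n}$ be the set of $v\in V'$ that lie on an edge of $E^*$, with $\deg v^+=m$ and $\max\{\deg w^+:(v,w)\in E^*\}=n$. Let $B_{n',m'}$ be the set of $w\in W'$ that lie on an edge of $E^*$, with $\deg w^+=n'$ and $\max\{\deg v^+:(v,w)\in E^*\}=m'$.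

For $v\in A_{m,n}$, \eqref{eq:psibound} gives $\psi(v)\le1/(J^+q^n|v^-|)$. The exponent of $p$ in $c/v^-$ is $\min(k_p,\operatorname{ord}_pv)$, so every prime factor of $c/v^-$ divides $v$, and $\Phi(v)/|v|\le\Phi(c/v^-)/|c/v^-|$. There are at most $q^m$ choices of $v^+$. Summing over $u=v^-$ and using \eqref{eq:totient},
\[
\mu(A_{m,n})\le\frac{q^m}{J^+q^n}\sum_{u\mid c}\frac1{|u|}\,\frac{\Phi(c/u)}{|c/u|}=\frac{q^{m-n}}{J^+}\cdot\frac1{|c|}\sum_{u\mid c}\Phi(c/u)=\frac{q^{m-n}}{J^+}.
\]
This is where the totient weight in $\mu$ is used; without it the sum would be $\sum_{u\mid c}1/|u|$, which is unbounded, as in Example~\ref{ex:divisors}. The second half of \eqref{eq:psibound} gives $\mu(B_{n',m'})\le q^{n'-m'}/J^-$ in the same way.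

An edge from $A_{m,n}$ to $B_{n',m'}$ forces $n'\le n$ and $m\le m'$. Write $m'=m+h$ and $n'=n-l$ with $h,l\ge0$. Then $\mu(A_{m,n})\mu(B_{n-l,m+h})\le J^{-1}q^{-h-l}$, and applying this to the square root of the product,
\[
\mu(E^*)\le\sum_{h,l\ge0}\sum_{m,n}\mu(A_{m,n})\mu(B_{n-l,m+h})\le J^{-1/2}\sum_{h,l\ge0}q^{-(h+l)/2}\sum_{m,n}\mu(A_{m,n})^{1/2}\mu(B_{n-l,m+h})^{1/2}.
\]
The sets $A_{m,n}$ are disjoint in $V'$ and the sets $B_{n',m'}$ are disjoint in $W'$, so by Cauchy--Schwarz the inner sum is at most $(\mu(V')\mu(W'))^{1/2}$. Finally $(\sum_{h\ge0}q^{-h/2})^2\le(1-2^{-1/2})^{-2}<12$.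
\end{proof}

\subsection{One prime}
The second lemma describes the joint distribution $\rho$ of the exponents $(\operatorname{ord}_pv,\operatorname{ord}_pw)$ along the edges, at a prime of norm $P$. Its hypothesis will express that fixing the two exponents brings no improvement. We use one inequality repeatedly: for finitely supported nonnegative sequences $(x_a)$, $(y_b)$ on $\mathbb Z$ and $n\in\mathbb Z$, Cauchy--Schwarz and $\sum x_a^{3/2}\le(\sum x_a)^{3/2}$ give
\begin{equation}\label{eq:shift}
\sum_ax_a^{3/4}y_{a-n}^{3/4}\le\Bigl(\sum_ax_a^{3/2}\Bigr)^{1/2}\Bigl(\sum_by_b^{3/2}\Bigr)^{1/2}\le\Bigl(\sum_ax_a\Bigr)^{3/4}\Bigl(\sum_by_b\Bigr)^{3/4}.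
\end{equation}

\begin{lemma}\label{lem:oneprime}
There are absolute constants $P_1,C_3$ with the following property. Let $P\ge P_1$, let $x,y$ be finitely supported probability vectors on $\mathbb Z_{\ge0}$, and let $\rho$ be a probability distribution on $\mathbb Z_{\ge0}^2$ with
\[
\rho(a,b)\le e^{1_{a\ne b}}P^{-|a-b|/4}(x_ay_b)^{3/4}\qquad\text{for all }a,b .
\]
Then there is $k$ with $\rho(a\ne k\text{ or }b\ne k)\le C_3/P$ and $\rho(a\ne k\text{ and }b\ne k)\le C_3P^{-3/2}$.
\end{lemma}

In the second model, $x_0=y_0=1/P$, $x_1=y_1=1-1/P$ and $\rho(a,b)=x_ay_b$. The hypothesis holds because $(x_0y_1)^{1/4}\le P^{-1/4}$, and $\rho(0,1)=(1-1/P)/P$. So the order $1/P$ of the first bound cannot be improved.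

\begin{proof}
Take $P_1=(1+1024e^3)^4$. We first find $k$ with $x_k$ and $y_k$ close to $1$, and then improve this rough information by comparing the four parts of $\rho$.

By \eqref{eq:shift}, the mass of $\rho$ off the diagonal is at most $e\sum_{n\ne0}P^{-|n|/4}=2e/(P^{1/4}-1)=:\eta<1$. The mass on the diagonal is at most
\[
\sum_a(x_ay_a)^{3/4}\le\max_a(x_ay_a)^{1/4}\sum_a(x_ay_a)^{1/2}\le\max_a(x_ay_a)^{1/4}.
\]
So some $k$ has $x_ky_k\ge(1-\eta)^4\ge1-4\eta$. Put $\alpha=1-x_k$, $\beta=1-y_k$ and $\gamma=\alpha+\beta$. Then $\alpha,\beta\le4\eta$, so $\gamma\le8\eta\le1/(64e^2)$ by the choice of $P_1$.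

By the inequality of the arithmetic and geometric means, $\rho(k,k)\le((1-\alpha)(1-\beta))^{3/4}\le(1-\gamma/2)^{3/2}\le1-\gamma/2$. By H\"older's inequality with exponents $4$ and $4/3$, and $\sum_{n\ne0}P^{-|n|}=2/(P-1)\le4/P$,
\[
\rho(a=k,\,b\ne k)\le e\sum_{b\ne k}P^{-|b-k|/4}y_b^{3/4}\le e\,(4/P)^{1/4}\beta^{3/4},
\]
and exchanging $a$ and $b$ gives $\rho(a\ne k,\,b=k)\le e(4/P)^{1/4}\alpha^{3/4}$. By \eqref{eq:shift} applied to $x$ and $y$ with the $k$-th entries removed,
\[
\rho(a\ne k,\,b\ne k)\le e\sum_{n\in\mathbb Z}P^{-|n|/4}(\alpha\beta)^{3/4}\le2e\gamma^{3/2},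
\]
since $P^{1/4}\ge3$. The four parts add up to $1$, so $\gamma/2\le2e(4/P)^{1/4}\gamma^{3/4}+2e\gamma^{3/2}$. As $2e\gamma^{1/2}\le\frac14$, the last term is at most $\gamma/4$. Hence $\gamma/4\le2e(4/P)^{1/4}\gamma^{3/4}$, that is, $\gamma\le\gamma_0/P$ with $\gamma_0=4(8e)^4$. Inserting this in the last three bounds proves the lemma with $C_3=2e(4^{1/4}\gamma_0^{3/4}+\gamma_0^{3/2})$.
\end{proof}

\subsection{The quality of a configuration}
We now prove \eqref{eq:goal}. Fix an absolute constant $P_0\ge P_1$ with $4C_3P_0^{-1/2}\le\frac12$. Let $\mathcal P_0=\{p:|p|\le P_0\}$, and let $\mathcal P$ be the union of $\mathcal P_0$ and the finite set of primes dividing some element of $V$. For $\mathcal T\subset\mathcal P$ and $i,j:\mathcal T\to\mathbb Z_{\ge0}$ put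
\[
V_{\mathcal T,i}=\{v\in V:\operatorname{ord}_pv=i_p\text{ for all }p\in\mathcal T\},\qquad E_{\mathcal T,i,j}=E\cap(V_{\mathcal T,i}\times V_{\mathcal T,j}).
\]
A \emph{configuration} is a triple $(\mathcal T,i,j)$ with $E_{\mathcal T,i,j}\ne\emptyset$. There are finitely many, since $V$ is finite.

Passing to a configuration loses mass, and we need a quantity that weighs this loss against the gain $J^{-1/4}$ seen in the first model. Define the \emph{quality}
\[
\kappa(\mathcal T,i,j)=\frac{\mu(E_{\mathcal T,i,j})}{\bigl(\mu(V_{\mathcal T,i})\mu(V_{\mathcal T,j})\bigr)^{3/4}}\prod_{p\in\mathcal T}g_p(i_p,j_p),\qquad g_p(a,b)=e^{-1_{a\ne b}}|p|^{|a-b|/4}.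
\]
For $\mathcal T=\emptyset$ it is $\mu(E)/\mu(V)^{3/2}$, the quantity to be bounded. The powers of $|p|$ multiply to $J^{1/4}$, which Lemma~\ref{lem:count} will cancel. The factor $e^{-1}$ for each separating prime in $\mathcal T$ costs only a constant in Lemma~\ref{lem:oneprime}, and it is what remains in the end.

Let $(\mathcal T,i,j)$ be a configuration and $p\in\mathcal P\setminus\mathcal T$. Let $x_a$ be the proportion of the $\mu$-mass of $V_{\mathcal T,i}$ with $\operatorname{ord}_p=a$, and $y_b$ the proportion of that of $V_{\mathcal T,j}$ with $\operatorname{ord}_p=b$. Let $E_{a,b}$ be the set of edges of $E_{\mathcal T,i,j}$ with $(\operatorname{ord}_pv,\operatorname{ord}_pw)=(a,b)$. If $E_{a,b}\ne\emptyset$, let $\kappa_{a,b}$ be the quality of the configuration on $\mathcal T\cup\{p\}$ with $i_p=a$, $j_p=b$. From the definition,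
\begin{equation}\label{eq:split}
\frac{\mu(E_{a,b})}{\mu(E_{\mathcal T,i,j})}=\frac{\kappa_{a,b}}{\kappa(\mathcal T,i,j)}\;g_p(a,b)^{-1}(x_ay_b)^{3/4}.
\end{equation}

\emph{Step 1: small primes.} Lemma~\ref{lem:oneprime} does not apply to small primes, so we fix their exponents at a bounded cost. By \eqref{eq:shift}, $\sum_{a,b}g_p(a,b)^{-1}(x_ay_b)^{3/4}\le B:=e\sum_{n\in\mathbb Z}2^{-|n|/4}$. Summing \eqref{eq:split} over $a,b$ gives $\kappa(\mathcal T,i,j)\le B\max_{a,b}\kappa_{a,b}$. Apply this successively to the primes of $\mathcal P_0$, of which there are at most $2P_0$ by Lemma~\ref{lem:primes}(ii):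
\begin{equation}\label{eq:step1}
\frac{\mu(E)}{\mu(V)^{3/2}}\le B^{2P_0}\kappa^*,\qquad\kappa^*=\max\{\kappa(\mathcal T,i,j):\mathcal P_0\subset\mathcal T\subset\mathcal P\}.
\end{equation}

\emph{Step 2: structure at the maximum.} Let $(\mathcal T,i,j)$ attain $\kappa^*$. Write $E'=E_{\mathcal T,i,j}$, $V'=V_{\mathcal T,i}$, $W'=V_{\mathcal T,j}$, and let $\rho$ be the probability measure on $E'$ that gives $(v,w)$ the mass $\mu(v)\mu(w)/\mu(E')$. For $p\in\mathcal P\setminus\mathcal T$ we have $\kappa_{a,b}\le\kappa^*$, so \eqref{eq:split} says that the distribution of $(\operatorname{ord}_pv,\operatorname{ord}_pw)$ under $\rho$ satisfies the hypothesis of Lemma~\ref{lem:oneprime} with $P=|p|>P_0\ge P_1$. Hence there is $k_p$ with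
\begin{equation}\label{eq:conc}
\begin{aligned}
\rho(\operatorname{ord}_pv\ne k_p\text{ or }\operatorname{ord}_pw\ne k_p)&\le C_3|p|^{-1},\\
\rho(\operatorname{ord}_pv\ne k_p\text{ and }\operatorname{ord}_pw\ne k_p)&\le C_3|p|^{-3/2}.
\end{aligned}
\end{equation}

\emph{Step 3: many primes of $\mathcal T$ separate.} This is the only place where $L_t\ge1$ is used. Let $s=\#\{p\in\mathcal T:i_p\ne j_p\}$ and $t_0=8C_3$. Split $L_t=L'+L''$ into the contributions of primes in $\mathcal T$ and outside $\mathcal T$; primes outside $\mathcal P$ separate no edge. A prime $p\in\mathcal P\setminus\mathcal T$ that separates $v$ and $w$ makes one of the exponents differ from $k_p$. So by the first line of \eqref{eq:conc} and Lemma~\ref{lem:primes}(ii), the $\rho$-expectation of $L''$ is at most $\sum_{|p|>t}C_3|p|^{-2}\le2C_3/t$. If $t\ge t_0$, some edge of $E'$ has $L''\le\frac14$ and therefore $L'\ge\frac34$. But $L'$ is a sum of at most $s$ terms, each less than $1/t$, so $s\ge t/2$. If $t<t_0$ we use only $s\ge0$.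 In both cases
\begin{equation}\label{eq:step3}
e^{-s}\le e^{t_0/2}e^{-t/2}.
\end{equation}

\emph{Step 4: counting.} Let $E^*$ be the set of edges of $E'$ that satisfy \eqref{eq:oneside}. By the second line of \eqref{eq:conc} and Lemma~\ref{lem:primes}(ii),
\[
\rho(E'\setminus E^*)\le\sum_{|p|>P_0}C_3|p|^{-3/2}\le4C_3P_0^{-1/2}\le\tfrac12 .
\]
With $x=\mu(V')$ and $y=\mu(W')$, Lemma~\ref{lem:count} gives $\mu(E')\le2\mu(E^*)\le24J^{-1/2}(xy)^{1/2}$. Also $\mu(E')\le xy$. The geometric mean of the two bounds is $\mu(E')\le\sqrt{24}\,J^{-1/4}(xy)^{3/4}$. Therefore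
\[
\kappa^*=\mu(E')(xy)^{-3/4}J^{1/4}e^{-s}\le5e^{t_0/2}e^{-t/2}
\]
by \eqref{eq:step3}. With \eqref{eq:step1} this proves \eqref{eq:goal}, and hence Proposition~\ref{prop:gcd}, with $C_2=5e^{t_0/2}B^{2P_0}$. \qed

\begin{remark}
Both $\frac34>\frac12$ and $\frac34<1$ are used. The first makes the exponent $2\cdot\frac34$ in \eqref{eq:conc} larger than $1$, so that the sum in Step 4 converges; since $\sum_p1/|p|$ diverges, the first line of \eqref{eq:conc} cannot be summed, which is why Lemma~\ref{lem:count} must allow one of the two exponents to differ from $k_p$. The second leaves the positive power $J^{1/4}$ in the quality, and the resulting decay $P^{-|a-b|/4}$ drives Lemma~\ref{lem:oneprime}.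
\end{remark}

\section{The second moment}\label{sec:moment}

\begin{proposition}\label{prop:moment}
Let $\Psi$ be rounded and finitely supported, with $\mu_Q=\mu_\Psi(Q)\le1$ for all $Q$, and let $S=S(\Psi)$. Then, summing over the support of $\Psi$,
\[
\sum_{Q\ne R}\Bigl(\int N_QN_R\Bigr)^d\le C_4(d)\,(S^2+S^{3/2}).
\]
\end{proposition}

\begin{proof}
Since $\Phi(Q)\ge1$, the hypothesis $\mu_Q\le1$ gives $\Psi(Q)\le|Q|$, so Proposition~\ref{prop:overlap} applies. Put $x_Q=\mu_Q^d$, so that $S=\sum x_Q$. Only pairs with $D_\Psi(Q,R)=q^H$, $H\ge1$, contribute, and for them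
\begin{equation}\label{eq:dth}
\Bigl(\int N_QN_R\Bigr)^d\le C_1^d\,x_Qx_R\exp\bigl(2dL_{q^H}(Q,R)\bigr).
\end{equation}
The pairs with $L_{q^H}(Q,R)<1$ contribute at most $C_1^de^{2d}S^2$.

For a pair with $L_{q^H}(Q,R)\ge1$ we need a scale that controls both the loss in \eqref{eq:dth} and the rarity of the pair. Let $j\ge H$ be the largest integer with $L_{q^j}(Q,R)\ge1$; it exists because $L_{q^j}=0$ for large $j$. Then $L_{q^{j+1}}<1$, and Lemma~\ref{lem:primes}(i) gives
\[
L_{q^H}(Q,R)\le L_{q^{j+1}}(Q,R)+\sum_{k=2}^{j+1}\frac1k\le1+\log(j+1),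
\]
so the exponential in \eqref{eq:dth} is at most $e^{2d}(j+1)^{2d}$. To sum $x_Qx_R$ with Proposition~\ref{prop:gcd}, which knows nothing of $d$, absorb the extra powers into the function: let $\psi(Q)=\Psi(Q)\mu_Q^{d-1}$. Then $\mu_\psi(Q)=x_Q$ and $m_\psi=S$. Moreover $\psi\le\Psi$ because $\mu_Q\le1$, so $D_\psi(Q,R)\le D_\Psi(Q,R)=q^H\le q^j$. By Proposition~\ref{prop:gcd} with $t=q^j$, these pairs contribute at most
\[
C_1^de^{2d}C_2\sum_{j\ge1}(j+1)^{2d}q^{j/2}e^{-q^j/2}\,S^{3/2}\le C_1^de^{2d}C_2\sum_{j\ge1}(j+1)^{2d}2^{j/2}e^{-2^{j-1}}\,S^{3/2},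
\]
since $t^{1/2}e^{-t/2}$ decreases for $t\ge1$ and $q^j\ge2^j$. The last series converges and does not involve $q$.
\end{proof}

Under the hypotheses of Proposition~\ref{prop:moment}, the function $N(f_1,\dots,f_d)=\sum_Q\prod_{i=1}^dN_Q(f_i)$ on $\mathbb L^d$ satisfies, by Fubini's theorem,
\begin{equation}\label{eq:moments}
\mathcal U(\Psi)=\{N>0\},\qquad\int N=S,\qquad\int N^2=\sum_{Q,R}\Bigl(\int N_QN_R\Bigr)^d .
\end{equation}
In both proofs below we may assume that $\Psi$ has finite support: restricting $\Psi$ to $\deg Q\le n$ only shrinks $\mathcal U(\Psi)$, the restricted sums increase to the full sum as $n\to\infty$, and the lower bounds to be proved are continuous in the sum.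

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Replacing $\Psi$ by $\widetilde\Psi$ leaves $\mathcal U$ unchanged and does not decrease $S$, so let $\Psi$ be rounded and finitely supported, with $S=S(\Psi)>0$.

If $\Psi(Q)>|Q|$ for some $Q$, then one ball already covers $\mathbb L$ (there is one, as $\Phi(Q)\ge1$), and $\nu_d(\mathcal U(\Psi))=1$. So let $\Psi(Q)\le|Q|$ for all $Q$.

If $\mu_Q>1$ for some $Q$, this denominator suffices. By \eqref{eq:CS} for $N_Q$ on $\mathbb L$ and Proposition~\ref{prop:overlap}(c),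
\[
\nu(\mathcal E_Q(\Psi))\ge\frac{\mu_Q^2}{\mu_Q+C_1\mu_Q^2}\ge\frac1{1+C_1},
\]
so $\nu_d(\mathcal U(\Psi))\ge(1+C_1)^{-d}$.

Now let $\mu_Q\le1$ for all $Q$. By Proposition~\ref{prop:overlap}(c), the terms $Q=R$ in \eqref{eq:moments} add up to at most $\sum_Q(\mu_Q+C_1\mu_Q^2)^d\le(1+C_1)^dS$. Proposition~\ref{prop:moment} and $S^{3/2}\le S+S^2$ give $\int N^2\le C_5(S+S^2)$ with $C_5=(1+C_1)^d+2C_4$. By \eqref{eq:CS},
\[
\nu_d(\mathcal U(\Psi))\ge\frac{S}{C_5(1+S)}\ge\frac{\min\{S,1\}}{2C_5}.
\]
The theorem holds with $C=1/(2C_5)$, which is less than $(1+C_1)^{-d}$.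
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The upper bound follows from \eqref{eq:union} and $\nu_d(\mathbb L^d)=1$. For the lower bound let $\Psi=\widetilde\Psi$ be finitely supported with $S=\widetilde S\le1$. Then all $\mu_Q\le1$, so Proposition~\ref{prop:moment} applies. The inequality \eqref{eq:CS} loses a constant factor, so we use inclusion--exclusion instead. For an integer $n\ge0$ we have $1_{n>0}\ge n-\frac12(n^2-n)$: both sides vanish at $n=0$, and for $n\ge1$ the difference is $\frac12(n-1)(n-2)\ge0$. Hence $\nu_d(\mathcal U(\Psi))\ge S-\frac12(\int N^2-\int N)$. By convexity $(1+C_1\mu)^d-1\le((1+C_1)^d-1)\mu$ for $0\le\mu\le1$, so \eqref{eq:moments} and Propositions~\ref{prop:overlap}(c) and~\ref{prop:moment} give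
\[
\int N^2-\int N\le\sum_Q\bigl[(\mu_Q+C_1\mu_Q^2)^d-\mu_Q^d\bigr]+C_4(S^2+S^{3/2})\le(1+C_1)^d\sum_Q\mu_Q^{d+1}+2C_4S^{3/2}.
\]
Since $\mu_Q\le S^{1/d}$, we have $\sum_Q\mu_Q^{d+1}\le S^{1+1/d}$. As $S\le1$, both terms are bounded by multiples of $S^{1+\min(1/2,1/d)}$, and the lower bound follows with $C'(d)=\frac12(1+C_1)^d+C_4$.

For the last assertions: if $\Psi$ is rounded and $0<S(\Psi)\le1$, then $\nu_d(\mathcal U(\Psi))\le\min\{S(\Psi),1\}$, which excludes $C>1$. Given $\varepsilon>0$, if $\widetilde S\le 1$ is so small that $C'(d)\widetilde S^{\min(1/2,1/d)}\le\varepsilon$, then $\nu_d(\mathcal U(\Psi))\ge(1-\varepsilon)\widetilde S\ge(1-\varepsilon)\min\{S(\Psi),1\}$.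
\end{proof}

\section{The zero--one law}\label{sec:zeroone}

If $S(\Psi)<\infty$, then $\sum_Q\nu_d(\mathcal E_Q(\Psi)^d)\le q^dS(\Psi)<\infty$ by \eqref{eq:union}, and the Borel--Cantelli lemma gives measure $0$. From now on $S(\Psi)=\infty$.

\subsection{Positive measure}
The argument below needs radii that tend to $0$. Replace $\Psi(Q)$ by $\min(\Psi(Q),|Q|/\Phi(Q))$. This shrinks the sets $\mathcal E_Q$ and replaces each term $\mu_\Psi(Q)^d$ by $\min(\mu_\Psi(Q)^d,1)$, so the series still diverges. Then round up, which changes no set and keeps $S=\infty$. By Lemma~\ref{lem:primes}(iv), the radii $\delta_Q=\Psi(Q)/|Q|\in q^{\mathbb Z}\cup\{0\}$ now satisfy $\delta_Q\le q/\Phi(Q)\le2q|Q|^{-1/2}\to0$. Let $W=\limsup_Q\mathcal E_Q(\Psi)^d$ for this $\Psi$; it suffices to show $\nu_d(W)=1$. The restriction of $\Psi$ to $\deg Q\ge m$ still has a divergent series, so Theorem~\ref{thm:main} gives $\nu_d(\bigcup_{\deg Q\ge m}\mathcal E_Q(\Psi)^d)\ge C$ for every $m$. These sets decrease to $W$, so $\nu_d(W)\ge C>0$.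 It remains to prove that $\nu_d(W)\in\{0,1\}$.

\subsection{Tools}
For $x\in\mathbb L^d$ let $B(x,r)=\{f\in\mathbb L^d:\max_i|f_i-x_i|<r\}$; it has measure $r^d$ if $r\in q^{\mathbb Z}$, $r\le1$. The balls of radius $q^{-n}$ partition $\mathbb L^d$, and these partitions refine one another and generate the Borel sets. The martingale convergence theorem therefore gives the density theorem: if $\mathcal D\subset\mathbb L^d$ is measurable, then $\nu_d(\mathcal D\cap B(x,q^{-n}))/q^{-nd}\to1$ for almost every $x\in\mathcal D$.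

\begin{lemma}[Cassels' scaling lemma]\label{lem:scaling}
Let $B_k=B(x_k,r_k)$ with $r_k\in q^{\mathbb Z}$, $r_k\to0$, and let $B_k'=B(x_k,\lambda r_k)$ with a fixed $\lambda\in q^{\mathbb Z}$, $\lambda\ge1$. Then $\nu_d(\limsup B_k'\setminus\limsup B_k)=0$.
\end{lemma}

\begin{proof}
The set in question is the union over $m$ of $\mathcal D_m=\limsup B_k'\setminus\bigcup_{k\ge m}B_k$. If some $\mathcal D_m$ had positive measure, it would contain a point $x$ of density $1$. This $x$ lies in $B_k'$ for infinitely many $k\ge m$, and then $B_k'=B(x,\lambda r_k)$ with $\lambda r_k\to0$. But $\mathcal D_m$ misses $B_k\subset B_k'$, so $\nu_d(\mathcal D_m\cap B_k')\le(1-\lambda^{-d})\nu_d(B_k')$ once $\lambda r_k\le1$. This contradicts density $1$.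
\end{proof}

For $f\in\mathbb K$ let $\{f\}\in\mathbb L$ be the part of $f$ of negative degree, and $\|f\|=|\{f\}|$. The map $f\mapsto\{f\}$ is additive with kernel $\mathbb F[X]$, and $\|f\|\le|f|$. For a polynomial $a$ we have $\{af\}=\{a\{f\}\}$, so $\|af\|\le|a|\,\|f\|$. On $\mathbb K^d$ we apply $\{\cdot\}$ coordinatewise.

Fix a nontrivial additive character $\chi$ of $\mathbb F$; the characters of $\mathbb F$ are $z\mapsto\chi(az)$, $a\in\mathbb F$. For $g\in\mathbb F[X]^d$ and $f\in\mathbb K^d$ let $\chi_g(f)=\chi(z)$, where $z$ is the coefficient of $X^{-1}$ in $\sum_ig_if_i$. Then $\chi_g(f)=\chi_g(\{f\})$. For $f\in\mathbb L^d$, $z$ pairs the coefficient of $X^k$ in $g_i$ with that of $X^{-k-1}$ in $f_i$. Since $\mathbb L^d$ is, through its coefficients, a product of copies of $\mathbb F$, the $\chi_g$ are exactly its characters, and they form an orthonormal basis of $L^2(\mathbb L^d)$. Write $\widehat\varphi(g)=\int\varphi\,\overline{\chi_g}$. A measurable set has measure $0$ or $1$ as soon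 as its indicator $\varphi$ has $\widehat\varphi(g)=0$ for all $g\ne0$, because $\varphi$ is then constant almost everywhere.

\begin{lemma}\label{lem:ergodic}
Let $p$ be a prime, $b\in\mathbb K^d$, and $M(f)=\{pf+b\}$ for $f\in\mathbb L^d$. If $Z\subset\mathbb L^d$ is measurable and $M(Z)\subset Z$, then $\nu_d(Z)\in\{0,1\}$.
\end{lemma}

\begin{proof}
The map $f\mapsto\{pf\}$ is a continuous endomorphism of the compact group $\mathbb L^d$, and it is onto because $f=\{p\cdot(f/p)\}$ with $f/p\in\mathbb L^d$. The image of $\nu_d$ under it is a translation invariant probability measure, hence $\nu_d$. So $M$, which is this map followed by a translation, preserves $\nu_d$. Since $Z\subset M^{-1}Z$ and the two sets have equal measure, $\varphi=1_Z$ satisfies $\varphi\circ M=\varphi$ almost everywhere. From $\chi_g\circ M=\chi_g(b)\chi_{pg}$ we get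
\[
\widehat\varphi(g)=\int(\varphi\circ M)\,\overline{\chi_g\circ M}=\overline{\chi_g(b)}\,\widehat\varphi(pg).
\]
So $|\widehat\varphi|$ is constant along $g,pg,p^2g,\dots$, which are distinct if $g\ne0$. As $\sum_g|\widehat\varphi(g)|^2<\infty$, this constant is $0$.
\end{proof}

\subsection{Splitting by the power of a prime}
Multiplication by $p$ sends $P/Q$ to $pP/Q$ and enlarges distances by at most $|p|$, which Lemma~\ref{lem:scaling} renders harmless. The difficulty is that $pP/Q$ is not reduced when $p\mid Q$. We therefore split the denominators. Fix a prime $p$, and let $\mathcal Q_0,\mathcal Q_1,\mathcal Q_2$ be the sets of $Q$ with $\operatorname{ord}_pQ=0$, $=1$, $\ge2$. For $\tau\in\{0,1,2\}$ and $s\ge0$, let $W_\tau(s)$ be the set of $f\in\mathbb L^d$ for which infinitely many $Q\in\mathcal Q_\tau$ admit $P_1,\dots,P_d\in\mathbb F[X]$ coprime to $Q$ with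
\[
\|f_i-P_i/Q\|<|p|^s\delta_Q\qquad(1\le i\le d).
\]
We may reduce $P_i$ modulo $Q$, and then $f_i-P_i/Q\in\mathbb L$ and $\|\cdot\|$ becomes $|\cdot|$. Thus $W=W_0(0)\cup W_1(0)\cup W_2(0)$, and $W_\tau(s)$ is the $\limsup$ of the balls of radius $|p|^s\delta_Q$ about the points $(P_1/Q,\dots,P_d/Q)$, of which there are finitely many for each $Q$. By Lemma~\ref{lem:scaling}, each $W_\tau(s)$, and hence $W_\tau(\infty)=\bigcup_sW_\tau(s)$, differs from $W_\tau(0)$ by a null set.

\emph{The case $\tau=0$.} Let $M_0(f)=\{pf\}$. If $p\nmid Q$ and $(P_i,Q)=1$, then $(pP_i,Q)=1$, and $\|pf_i-pP_i/Q\|\le|p|\,\|f_i-P_i/Q\|$. So $M_0$ maps $W_0(s)$ into $W_0(s+1)$.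

\emph{The case $\tau=1$.} A shift repairs the numerator. Let $M_1(f)=(\{pf_i+1/p\})_i$ and $P_i'=pP_i+Q/p$, so that $pf_i+1/p-P_i'/Q=p(f_i-P_i/Q)$. Modulo $p$ we have $P_i'\equiv Q/p\not\equiv0$, since $p^2\nmid Q$. Any other prime factor of $Q$ divides $Q/p$ and not $pP_i$, hence not $P_i'$. So $(P_i',Q)=1$, and $M_1$ maps $W_1(s)$ into $W_1(s+1)$.

\emph{The case $\tau=2$.} Now $p\mid pP_i+Q/p$ and the repair fails, but a symmetry appears instead. For $u\in\mathbb F[X]^d$ we have $P_i/Q+u_i/p=(P_i+u_iQ/p)/Q$, and $P_i+u_iQ/p$ is coprime to $Q$ because every prime factor of $Q$ divides $Q/p$. So translation by $\{u/p\}$ maps $W_2(0)$ into itself, and onto itself, as one sees by using $-u$.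

For $\tau=0,1$, Lemma~\ref{lem:ergodic} with $Z=W_\tau(\infty)$ gives $\nu_d(W_\tau(0))=\nu_d(W_\tau(\infty))\in\{0,1\}$. If one of these measures is $1$ for some prime $p$, then $\nu_d(W)=1$. Otherwise, for every $p$, the set $W$ differs from the corresponding $W_2(0)$ by a null set. Then $\varphi=1_W$ satisfies $\varphi(f+b)=\varphi(f)$ almost everywhere for each $b=\{u/p\}$, with $p$ any prime and $u\in\mathbb F[X]^d$, and the substitution $f\mapsto f-b$ gives $\widehat\varphi(g)=\chi_g(b)\widehat\varphi(g)$. These points $b$ are dense in $\mathbb L^d$: if $u_i$ is the polynomial part of $pf_i$, then $|f_i-u_i/p|<1/|p|$, and there are primes of arbitrarily large degree. For $g\ne0$ the set $\{\chi_g\ne1\}$ is open and nonempty, so it contains some $b$, and $\widehat\varphi(g)=0$. Hence $\nu_d(W)\in\{0,1\}$ in all cases. Since $\nu_d(W)>0$, we conclude that $\nu_d(W)=1$, and Theorem~\ref{thm:zeroone} is proved. \qed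

\begin{thebibliography}{9}
\bibitem{Li} Liangpan Li, \emph{The Duffin-Schaeffer type conjectures in various local fields}, arXiv:1401.0035 (2014).
\end{thebibliography}
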